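# In-out-proper orientations: a constant bound for planar graphs

All graphs are finite, simple and nonempty. If $D$ is an orientation of a graph $G$, write $\mathrm{in}(v)$ and $\mathrm{out}(v)$ for the in- and out-degree of $v$; the same words are used for partial orientations, where only oriented edges count.

## 1. The lower bound $\lceil(\chi-1)/2\rceil$ as a first guess

**Definition.** The *in-out-degree* of $v$ in $D$ is $d_D^{\pm}(v)=d_D^-(v)-d_D^+(v)=\mathrm{in}(v)-\mathrm{out}(v)$. The orientation is *in-out-proper* if adjacent vertices always have different in-out-degrees. The *in-out-proper orientation number* is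
$$\overleftrightarrow{\chi}(G)=\min_{D}\ \max_{v\in V(G)}|d_D^{\pm}(v)|,$$
the minimum being over the in-out-proper orientations $D$ of $G$.

So we color the vertices by the imbalances of an orientation, we want a proper coloring, and we want all colors to be small in absolute value. Borowiecki et al. showed that every graph has an in-out-proper orientation, so the number exists and is at most $\Delta(G)$; Section 3 contains a short proof.

If all values lie in $\{-m,\dots,m\}$, they form a proper coloring with $2m+1$ colors. Hence
$$\overleftrightarrow{\chi}(G)\ \ge\ \left\lceil\frac{\chi(G)-1}{2}\right\rceil. \tag{1}$$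
Every graph has an orientation with all imbalances in $\{-1,0,1\}$ (recalled in Section 2). So small imbalances are cheap, and one might guess that a small perturbation makes them proper, with equality in (1). Let us test this by hand. The one tool is parity:
$$d^{\pm}_D(v)\equiv \deg(v)\pmod 2 . \tag{2}$$

*Even wheels.* Let $v_1,\dots,v_n$ be the rim, $n\ge4$ even. Orient the rim cyclically, and direct the spokes alternately away from and toward the hub. The rim values alternate $+1,-1$ and the hub has value $0$. So the number is $1$, which is the bound (1) for $\chi=3$, although the hub has degree $n$.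

*Stars.* In $K_{1,n}$ with $n$ even, send half of the edges to the center: the center has value $0$, the leaves $\pm1$, and equality holds in (1). Let $n\ge3$ be odd. The center has an odd value. If it is $1$, every leaf must have value $-1$, so all edges point to the center, whose value is then $n\neq1$; symmetrically for $-1$. So the center has absolute value at least $3$, and $3$ is possible: the number is $3$, while (1) gives $1$.

*The path on four vertices.* The two middle vertices have values in $\{-2,0,2\}$, by (2), and the values differ. So one of them is $\pm2$, while (1) gives $1$.

*Complete graphs.* In $K_n$ the $n$ values are distinct and all congruent to $n-1$ modulo $2$. So the largest and the smallest differ by at least $2(n-1)$, and some absolute value is at least $n-1$. The transitive tournament has values $n-1,n-3,\dots,-(n-1)$. So $\overleftrightarrow{\chi}(K_n)=n-1$, about twice the bound in (1).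

The guess is false as an equality. But in these examples the number does not grow with the maximum degree alone: stars and even wheels stay below $4$. For every tree $T$ it is known that $\overleftrightarrow{\chi}(T)\le 3$. This is the background of a conjecture stated in Ali Dehghan, "On the In-Out-Proper Orientations of Graphs", arXiv:2106.13357 (2021):

*There is a constant number $c$ such that for every planar graph $G$ we have $\overleftrightarrow{\chi}(G)\le c$.*

We shall prove it, with $c=64$.

## 2. Degeneracy, balanced orientations, and the theorem

**Definition.** A graph is *$k$-degenerate* if each of its nonempty subgraphs has a vertex of degree at most $k$. Equivalently, the vertices of every subgraph can be ordered so that each has at most $k$ neighbors preceding it.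

For the forward direction, remove a vertex of degree at most $k$, put it last, and repeat. For the converse, the last vertex in the ordering of a subgraph has degree at most $k$ there. For example, stars are $1$-degenerate (center first), $K_{2,n}$ is $2$-degenerate (the side of size two first), and $K_{k+1}$ is $k$-degenerate.

Two consequences of the ordering: a $k$-degenerate graph is $(k+1)$-colorable (color greedily along the ordering), and
$$|E(G[Y])|\le k(|Y|-1)\quad\text{for every nonempty } Y\subseteq V(G), \tag{3}$$
since the first vertex of $Y$ has no predecessor and every other one has at most $k$.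

**Balanced orientations.** Every loopless multigraph has an orientation in which $|\mathrm{in}(v)-\mathrm{out}(v)|\le1$ for all $v$. Add a new vertex joined to all vertices of odd degree. All degrees are now even, so each component has a closed Eulerian trail. Orient along these trails and delete the new vertex; each old vertex was balanced and loses at most one edge.

**Theorem 1.** Let $a,k,r\ge1$ be integers and let $G$ be a graph such that

1. $G$ is $k$-degenerate,
2. $\chi(G)\le r$,
3. $|E(G[Y])|<a|Y|$ for every nonempty $Y\subseteq V(G)$.

Then $\overleftrightarrow{\chi}(G)\le 6a+7r+4k-2$.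

**Corollary 2.** Every planar graph satisfies $\overleftrightarrow{\chi}(G)\le 64$.

*Proof from Theorem 1.* Planar graphs are $5$-degenerate, are $4$-colorable by the Four Color Theorem, and satisfy $|E(G[Y])|<3|Y|$ by Euler's formula. With $k=5$, $r=4$, $a=3$ the bound is $18+28+20-2=64$. (Without the Four Color Theorem, $r=6$ gives $78$.) $\square$

**Corollary 3.** Every $k$-degenerate graph, $k\ge1$, satisfies $\overleftrightarrow{\chi}(G)\le 17k+5$. The maximum of $\overleftrightarrow{\chi}$ over $k$-degenerate graphs is at least $\lceil k/2\rceil$, so it is $\Theta(k)$.

*Proof from Theorem 1.* Such a graph is $(k+1)$-colorable and by (3) has $|E(G[Y])|<k|Y|$. With $a=k$, $r=k+1$ the bound is $6k+7(k+1)+4k-2=17k+5$. The graph $K_{k+1}$ is $k$-degenerate, and (1) gives $\overleftrightarrow{\chi}(K_{k+1})\ge\lceil k/2\rceil$. $\square$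

No claim is made that the constants $64$ and $17$ are optimal. The rest of the lecture proves Theorem 1.

## 3. Finalizing vertices level by level

Here is a natural first procedure. Every vertex starts with its largest conceivable value $\deg(v)$, and each edge directed out of $v$ costs $2$:
$$\mathrm{in}(v)-\mathrm{out}(v)=\deg(v)-2\,\mathrm{out}(v). \tag{4}$$
Go down through the integer levels $\lambda=\Delta(G),\Delta(G)-1,\dots$. Let $j(v)$ be the number of edges currently oriented out of a vertex $v$ that is not yet finished. At level $\lambda$ look at the unfinished vertices with $\deg(v)-2j(v)=\lambda$, choose a *maximal* independent set $I$ among them, and direct all unoriented edges at $I$ toward $I$. The vertices of $I$ are finished, with value $\lambda$. Every other vertex that stood at $\lambda$ has a neighbor in $I$, hence has just received an out-edge and stands at $\lambda-2$ or lower. So no vertex is ever left above the current level, every vertex gets finished, and its value is the level at which this happens. Vertices finished at the same level are nonadjacent. So the orientation is in-out-proper.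

On the path $x_1x_2x_3x_4$: at level $2$ the vertices $x_2,x_3$ qualify; take $I=\{x_2\}$, so $x_1\to x_2$ and $x_3\to x_2$. At level $1$ only $x_4$ qualifies, and $x_3\to x_4$. Then $x_1$ is finished at level $-1$ and $x_3$ at level $-2$. The values are $-1,2,-2,1$.

This proves that in-out-proper orientations exist, and bounds the values by $\Delta(G)$. It proves no more: in the star $K_{1,n}$ with $n\ge2$, the center is finished at level $n$ with value $n$. Large vertices are finished first, with all their edges coming in. Two changes are needed: the vertices of very large degree have to be treated separately, and the procedure must be able to hold a vertex back.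

## 4. Prescribing the values at vertices of very large degree

What saves us at the vertices of very large degree is sparsity: hypothesis 3 prevents them from spending all their edges among themselves. We may then prescribe their values, up to parity, and disturb the other vertices only harmlessly.

**Lemma 4.** Let $G$ satisfy hypothesis 3 of Theorem 1. Let $H\subseteq V(G)$ and let $E_H$ be the set of edges with at least one end in $H$. Let $h:H\to\mathbb Z$ satisfy, for all $u\in H$,
$$h(u)\ge1,\qquad h(u)\equiv d_G(u)\pmod 2,\qquad d_G(u)-h(u)\ge 2a. \tag{5}$$
Then $E_H$ has an orientation such that $b(v)=\mathrm{in}(v)-\mathrm{out}(v)$, counted in $E_H$ only, satisfies $b(u)=h(u)$ for $u\in H$ and $b(v)\le1$ for $v\notin H$.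

*Proof.* Consider the orientations of $E_H$ with $b(v)\le1$ for $v\notin H$ and $b(u)\le h(u)$ for $u\in H$. A balanced orientation of $(V(G),E_H)$ is one, since $h\ge1$. Take one that maximizes $\sum_{u\in H}b(u)$, and suppose that $b(u)<h(u)$ for some $u\in H$. All edges at $u$ belong to $E_H$, so $b(u)\equiv d_G(u)\equiv h(u)$ modulo $2$ and $b(u)\le h(u)-2$. Let $Y\subseteq H$ be the set of vertices reachable from $u$ by directed paths inside $G[H]$, including $u$.

Suppose some $y\in Y$ has an out-edge $y\to v$ with $v\notin H$. Reverse a directed path from $u$ to $y$ inside $H$, together with $yv$. Then $b(u)$ increases by $2$ (still at most $h(u)$), $b(v)$ decreases by $2$, and nothing else changes. The sum over $H$ has grown, a contradiction.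

So all out-edges of vertices of $Y$ end in $H$, hence in $Y$. All edges at $y\in Y$ lie in $E_H$, so by (5)
$$\mathrm{out}(y)=\frac{d_G(y)-b(y)}2\ge\frac{d_G(y)-h(y)}2\ge a .$$
Summing over $Y$ gives $|E(G[Y])|\ge a|Y|$, against hypothesis 3. $\square$

Now a plan suggests itself. Fix a number $D$ and a larger threshold $D'$, let $H$ be the set of vertices of degree at least $D'$, and use an $r$-coloring $c:V(G)\to\{0,\dots,r-1\}$ to choose $h(u)\in\{D+2c(u),\,D+2c(u)+1\}$ of the right parity. Adjacent vertices of $H$ then get different values, all in $[D,D+2r-1]$. Put $S=G-H$ and run the level procedure on $S$, starting from $A(v)=b(v)+\deg_S(v)$ instead of $\deg(v)$. All vertices of $S$ have degree less than $D'$, so all values are bounded.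

The plan fails at the edges between $H$ and $S$. The level procedure guarantees only $f(v)\le A(v)$ for $v\in S$, and $A(v)$ can be as large as $D'-1$. If $A(v)\ge D$, the value of $v$ may hit that of a neighbor in $H$, and this does happen. Let $D\ge2$, let $u$ have many neighbors, with $d_G(u)\ge D'$ and $d_G(u)\equiv D$ modulo $2$. Let all its neighbors be leaves except one, $v$, which has $D-1$ further neighbors, all leaves. Suppose $H=\{u\}$ and $c(u)=0$, so $h(u)=D$. Lemma 4 may well orient $u\to v$, with $b(v)=1$ and $A(v)=1+(D-1)=D$. All other vertices of $S$ are leaves of $G$ with $A\le1$. So the procedure finishes $v$ at level $D$, with all its edges in $S$ directed inward, and $f(v)=D=f(u)$.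

The remedy would be a level procedure that keeps every vertex of $\Gamma=\{v\in V(S):A(v)\ge D\}$ below $D$. Since $f(v)=A(v)-2\,\mathrm{out}(v)$, it suffices to guarantee $\mathrm{out}(v)\ge q$ for all $v\in\Gamma$, with a suitable $q$. We may use that these vertices have large degree in $S$, because $b(v)\le1$.

## 5. Deficits, reserved edges and weights

**Lemma 5.** Let $S$ be a $k$-degenerate graph with $\chi(S)\le r$, where $k,r\ge1$. Let $b:V(S)\to\mathbb Z$, let $q\ge1$ be an integer, and put $A(v)=b(v)+\deg_S(v)$. Let $\Gamma\subseteq V(S)$ be such that
$$\deg_S(w)\ge4q+4k+r-1\quad\text{for all }w\in\Gamma. \tag{6}$$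
Then $S$ has an orientation such that $f(v):=b(v)+\mathrm{in}(v)-\mathrm{out}(v)=A(v)-2\,\mathrm{out}(v)$ satisfies $f(u)\ne f(v)$ for every edge $uv$, and $\mathrm{out}(w)\ge q$ for every $w\in\Gamma$.

For $\Gamma=\emptyset$ this is the procedure of Section 3. Suppose that $w\in\Gamma$ is to be finished at level $\lambda$. To have $f(w)=\lambda$ it needs exactly $o(w)=\frac{A(w)-\lambda}2$ out-edges. So we wait until $o(w)\ge q$. But then $w$ may have only $j(w)<o(w)$ out-edges, and when it is finished it must send out $s(w)=o(w)-j(w)$ of its unoriented edges. Call $s(w)$ the *deficit*. Three things can go wrong.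

*Reserved edges.* A vertex $y$ that stands at level $\lambda$ and is not finished needs at least one out-edge now, or it stays above the level for good. If $w$ is its only neighbor in $I$, the edge $yw$ must be oriented $y\to w$ and $w$ cannot use it. In a star with center $w$ and all leaves standing at the same level as $w$, the set $I=\{w\}$ is a maximal independent set and leaves no usable edge. A *maximum* independent set would contain the leaves instead. So maximality is replaced by an extremal choice.

*Deficits that do not shrink.* While $w$ waits, $o(w)$ grows by $1$ every two levels. If $w$ loses each time against a single neighbor, $j(w)$ also grows by only $1$, and the deficit persists until $w$ has no unoriented edges. This happens for maximum independent sets with an unlucky choice among ties. Take $S=K_{1,9}$ with center $w$, $\Gamma=\{w\}$, $k=1$, $r=2$, $q=1$, so that (6) reads $9\ge9$. Let $b(w)=0$, so $A(w)=9$, and choose $b$ on the leaves so that $A(y_i)=9-2i$ for $i=1,\dots,9$. At level $7$ we have $o(w)=1$, $j(w)=0$, and $y_1$ stands there as well. If $y_1$ is chosen, then at level $5$ we have $o(w)=2$, $j(w)=1$ and $y_2$ stands there, and so on down to level $-9$.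 At level $-11$, $o(w)=10$ and $j(w)=9$: the deficit is $1$ and no edge is left. The cure is to give vertices of $\Gamma$ a weight greater than $1$, so that they do not lose against a single vertex outside $\Gamma$, but less than $2$, so that few neighbors can depend on a chosen vertex. Within $\Gamma$, all weights are made different.

*Wasted edges.* An edge sent into $y\in\Gamma$ by an earlier finished vertex uses up an edge of $y$ without lowering its deficit. Degeneracy limits this: we order $\Gamma$ so that each vertex has at most $k$ earlier neighbors, its *parents*, and let a vertex of $\Gamma$ receive such edges from its parents only. The same order makes the weights decrease, so that a vertex of $\Gamma$ can lose to a single neighbor only if that neighbor is a parent, which happens at most $k$ times.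

## 6. The weighted level procedure: proof of Lemma 5

**Step 1: order and weights.** We fix the data that control who wins and who may push edges where. As $S[\Gamma]$ is $k$-degenerate, order $\Gamma=\{w_1,\dots,w_m\}$ so that each $w_i$ has at most $k$ neighbors among $w_1,\dots,w_{i-1}$; these are the *parents* of $w_i$. Put
$$\omega(w_i)=2-\frac{i}{m+1}\in(1,2),\qquad \omega(x)=1\ \text{ for }x\notin\Gamma .$$

**Step 2: the process.** We describe one level, assuming that all higher levels have been carried out; that the required sets exist is shown in Step 5. The levels are $\lambda=\lambda_{\max},\lambda_{\max}-1,\dots$ with $\lambda_{\max}=\max_vA(v)$. At each level some vertices are *finalized*. An edge is oriented exactly when its first endpoint is finalized, so edges between unfinalized vertices are unoriented and all edges at finalized vertices are oriented. For unfinalized $v$, let $j(v)$ be the current number of edges oriented out of $v$.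

At the beginning of level $\lambda$, an unfinalized vertex $v$ is *active* if

- $v\notin\Gamma$ and $A(v)-2j(v)=\lambda$; or
- $v\in\Gamma$, $\lambda\equiv A(v)\pmod2$, and $o(v):=\frac{A(v)-\lambda}2$ satisfies $o(v)\ge q$ and $o(v)\ge j(v)$. In this case put $s(v)=o(v)-j(v)\ge0$.

Let $\mathrm{Act}$ be the set of active vertices, and let $I$ be an independent set of $S[\mathrm{Act}]$ of maximum $\omega$-weight. Since weights are positive, every $y\in\mathrm{Act}\setminus I$ has a neighbor in $I$. We reserve for each such $y$ one neighbor $\delta(y)\in I\cap N(y)$, as follows.

- If $y$ has exactly one neighbor in $I$, then $\delta(y)$ is that neighbor.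
- For each $y$ with at least two neighbors in $I$, pick two of them, $a_y\ne b_y$. Form the multigraph on $I$ with one edge $a_yb_y$ for each such $y$, take a balanced orientation of it, and let $\delta(y)$ be the head of the edge of $y$.

Now finalize all vertices of $I$. For $w\in I$ and an unfinalized neighbor $y$ of $w$ (which is not in $I$, as $I$ is independent), orient $y\to w$, except that $w\to y$ if $y\in T(w)$. Here $T(w)=\emptyset$ if $w\notin\Gamma$. If $w\in\Gamma$, then $T(w)$ is a set of exactly $s(w)$ unfinalized neighbors $y$ of $w$ such that

- (T1) $y$ is not active, or $\delta(y)\ne w$;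
- (T2) if $y\in\Gamma$, then $w$ is a parent of $y$.

Since $I$ is independent, no edge receives two instructions. By (T1), the edge $y\delta(y)$ is oriented $y\to\delta(y)$ for every $y\in\mathrm{Act}\setminus I$. We use this several times in the form: *an active vertex that is not finalized gains at least one out-edge.*

Example: take $S=K_{1,9}$ and $\Gamma=\{w\}$, $k=1$, $r=2$, $q=1$, $b(w)=0$ as in Section 5, where now $\omega(w)=\frac32$. At levels $9$ and $8$ the center is not active; at level $7$ it is, with deficit $1$. Let some leaves have $A=7$ and the others $A=1$. If exactly one leaf $y$ has $A(y)=7$, then $I=\{w\}$ because $\frac32>1$, $\delta(y)=w$, and $T(w)$ consists of one other leaf; $f(w)=9-2=7$ and $f(y)=7-2=5$. If exactly two leaves have $A=7$, they form $I$, of weight $2>\frac32$. Then $j(w)=2$, and at level $5$ the center is active with deficit $0$, so $f(w)=5$.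

**Step 3: vertices outside $\Gamma$ never get stuck.** *Claim 1. If $v\notin\Gamma$ is unfinalized at the beginning of level $\lambda$, then $A(v)-2j(v)\le\lambda$.*

At $\lambda_{\max}$ this holds, with $j(v)=0$. Assume it at $\lambda$, and let $v$ be still unfinalized at $\lambda-1$. If $A(v)-2j(v)<\lambda$, the inequality for $\lambda-1$ is clear, since $j$ never decreases. If $A(v)-2j(v)=\lambda$, then $v$ is active at $\lambda$ and not finalized, so it gains an out-edge, and afterwards $A(v)-2j(v)\le\lambda-2$.

**Step 4: deficits die out.** We show that a vertex of $\Gamma$ with a positive deficit has not waited long, so that it cannot have used many edges. Fix $v\in\Gamma$ and put $\ell_i=A(v)-2(q+i)$ for $i\ge0$. These are the levels of the right parity with $o(v)\ge q$, and $o(v)=q+i$ at $\ell_i$. If $v$ is unfinalized at the beginning of level $\ell_i$, let $s_i=q+i-j(v)$ at that time; so $v$ is active at $\ell_i$ exactly when $s_i\ge0$, and then $s_i$ is its deficit.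

*Claim 2.*

- (a) If $s_i\le0$ and $v$ is still unfinalized at the beginning of $\ell_{i+1}$, then $s_{i+1}\le0$.
- (b) If $s_i\ge1$, then $i\le q+k-1$, and moreover $s_i\le q$.

If $v$ is not finalized by the beginning of $\ell_{i+1}$, then
$$s_{i+1}=s_i+1-(\text{increase of }j(v)\text{ between the beginnings of }\ell_i\text{ and }\ell_{i+1}). \tag{7}$$
If $s_i<0$, then (7) gives $s_{i+1}\le s_i+1\le0$. If $s_i\ge0$, then $v$ is active at $\ell_i$ and gains an out-edge there, so
$$s_{i+1}\le s_i . \tag{8}$$
Both cases together prove (a).

Now suppose that $s_i\ge0$, that $v$ is not finalized at $\ell_i$, and that no parent of $v$ is in the set $I$ of level $\ell_i$. The set $(I\setminus N(v))\cup\{v\}$ is independent in $S[\mathrm{Act}]$, so the choice of $I$ gives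
$$\omega(I\cap N(v))\ge\omega(v).$$
Each element of $I\cap N(v)$ is either outside $\Gamma$, with weight $1<\omega(v)$, or a neighbor in $\Gamma$ that is not a parent, hence later than $v$ in the order and of weight less than $\omega(v)$. So $I\cap N(v)$ has at least two elements. No $x\in I\cap N(v)$ has $v\in T(x)$: either $x\notin\Gamma$ and $T(x)=\emptyset$, or $x$ is not a parent of $v$ and (T2) forbids it. So $v\to x$ for all these $x$, $j(v)$ increases by at least $2$, and (7) gives
$$s_{i+1}\le s_i-1. \tag{9}$$

Let $s_i\ge1$. By (a), all of $s_0,\dots,s_i$ are at least $1$. So at each of $\ell_0,\dots,\ell_{i-1}$ the vertex $v$ was active and not finalized, and (8) holds, or even (9) if no parent of $v$ was in $I$. Each parent is finalized only once, so a parent was in $I$ at no more than $k$ of these levels. As $s_0=q-j(v)\le q$, we get $s_i\le s_0\le q$ and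
$$1\le s_i\le q-(i-k)\quad\text{if } i\ge k,$$
so $i\le q+k-1$; if $i<k$, this holds because $q\ge1$.

**Step 5: the sets $T(w)$ exist.** This is what makes the process well defined, and it is where (6) is used. Assume the process has run through all levels above $\lambda$; Claims 1 and 2 then apply up to the beginning of level $\lambda$. Let $w\in I\cap\Gamma$ at level $\lambda$ with $s=s(w)\ge1$ (if $s(w)=0$, take $T(w)=\emptyset$).

*Unoriented edges at $w$.* We have $\lambda=\ell_i$ for $w$ with some $i\ge 0$, and Claim 2 gives $s\le q$ and $o(w)=q+i\le2q+k-1$. So $j(w)=o(w)-s\le2q+k-2$. An edge already oriented into $w$ comes from a vertex $z$ with $w\in T(z)$, and by (T2) such a $z$ is a parent of $w$; there are at most $k$ such edges. Let $U$ be the number of unfinalized neighbors of $w$, none of which is in $I$. By (6),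
$$U\ge\deg_S(w)-(2q+k-2)-k\ge2q+2k+r+1 . \tag{10}$$

*Neighbors that depend on $w$ alone.* Let $P$ be the number of vertices $y\in\mathrm{Act}$ with $N(y)\cap I=\{w\}$. The graph they induce is $r$-colorable, so it contains an independent set $J$ with $|J|\ge P/r$. Then $(I\setminus\{w\})\cup J$ is independent in $S[\mathrm{Act}]$, so the choice of $I$ gives $|J|\le\omega(J)\le\omega(w)<2$. Hence $|J|\le1$ and
$$P\le r. \tag{11}$$

*Neighbors with a choice.* Let $t$ be the number of $y\in\mathrm{Act}\setminus I$ with at least two neighbors in $I$ and $w\in\{a_y,b_y\}$. This is the degree of $w$ in the multigraph, so at most $\frac{t+1}2$ of these $y$ have $\delta(y)=w$. The vertices counted by $P$ and by $t$ are distinct unfinalized neighbors of $w$, so $P+t\le U$.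

*Counting.* The unfinalized neighbors of $w$ that violate (T1) are the active ones with $\delta(y)=w$; they number at most
$$P+\frac{t+1}2\le P+\frac{U-P+1}2 .$$
One that violates (T2) is a neighbor $y\in\Gamma$ of which $w$ is not a parent; it precedes $w$, so it is a parent of $w$, and there are at most $k$ of these. By (10) and (11), the number of neighbors admissible for $T(w)$ is at least
$$U-k-P-\frac{U-P+1}2=\frac{U-P-1}2-k\ \ge\ \frac{(2q+2k+r+1)-r-1}2-k=q\ge s .$$
So $T(w)$ can be chosen.

**Step 6: every vertex is finalized.** Let $v\notin\Gamma$ be unfinalized at the beginning of level $\lambda$. By Claim 1, $\lambda\ge A(v)-2j(v)\ge A(v)-2\deg_S(v)$. Let $v\in\Gamma$ be unfinalized at the beginning of $\ell_i$. If $s_i\le0$, then $q+i\le j(v)\le\deg_S(v)$. If $s_i\ge1$, then $q+i\le2q+k-1\le\deg_S(v)$ by Claim 2(b) and (6). In all cases only finitely many levels are possible, so $v$ is finalized at some level.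

**Step 7: the values are the levels.** All edges of $S$ are now oriented. A vertex $v\notin\Gamma$ finalized at level $\lambda$ sends out no edge at that moment, so its final out-degree is $j(v)$, and $f(v)=A(v)-2j(v)=\lambda$. A vertex $w\in\Gamma$ finalized at level $\lambda$ has final out-degree $j(w)+s(w)=o(w)\ge q$, and $f(w)=A(w)-2o(w)=\lambda$. So $f(v)$ is the level at which $v$ is finalized. Vertices finalized at the same level form an independent set, so $f$ takes different values on adjacent vertices. $\square$

## 7. Gluing the two orientations: proof of Theorem 1

**Step 1: the parameters.** We choose numbers for which Lemma 4 applies to $H$, Lemma 5 applies to $S=G-H$, and the values in $S$ stay below those in $H$. Put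
$$q=a+r,\qquad D=4q+4k+r,\qquad D'=D+2q-1 .$$
The number $D$ is chosen for (6). The number $D'$ is sufficient for (5), as Step 2 shows, and $A(v)\le D'-1$ will imply $A(v)-2q<D$.

**Step 2: the edges at $H$.** Let $H=\{v:d_G(v)\ge D'\}$, let $c:V(G)\to\{0,\dots,r-1\}$ be a proper coloring, and for $u\in H$ let $h(u)$ be the element of $\{D+2c(u),\,D+2c(u)+1\}$ with the parity of $d_G(u)$. For different colors these pairs are disjoint, so $h(u)\ne h(u')$ for adjacent $u,u'\in H$. Moreover
$$D\le h(u)\le D+2r-1 . \tag{12}$$
So $h(u)\ge1$ and $d_G(u)-h(u)\ge D'-(D+2r-1)=2q-2r=2a$. Thus (5) holds, and Lemma 4 orients $E_H$ with $b(u)=h(u)$ on $H$ and $b(v)\le1$ elsewhere.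

**Step 3: the edges of $S$.** Let $S=G-H$. If $H=\emptyset$, then $S=G$ and $b=0$. Also, $S$ is not empty: otherwise $E_H=E(G)$ and $\sum_u b(u)=0$, while $b(u)=h(u)\ge1$ for all $u$. For $v\in V(S)$ let $b(v)$ be as in Step 2 and $A(v)=b(v)+\deg_S(v)$. As $b(v)$ is at most the number of neighbors of $v$ in $H$,
$$A(v)\le d_G(v)\le D'-1 . \tag{13}$$
Let $\Gamma=\{v\in V(S):A(v)\ge D\}$. For $w\in\Gamma$, $b(w)\le1$ gives $\deg_S(w)\ge D-1=4q+4k+r-1$, which is (6). Since $S$ is $k$-degenerate and $r$-colorable, Lemma 5 orients $E(S)$. Together with Step 2 this orients $G$. Let $f(v)$ be the in-out-degree of $v$; for $v\in V(S)$ it is the $f$ of Lemma 5, and for $u\in H$ it is $h(u)$.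

**Step 4: the values in $S$ are below $D$.** This avoids the collision of Section 4. If $v\in V(S)\setminus\Gamma$, then $f(v)\le A(v)\le D-1$. If $v\in\Gamma$, then $\mathrm{out}(v)\ge q$ in $S$, and by (13) $f(v)\le A(v)-2q\le D'-1-2q=D-2$.

**Step 5: the orientation is in-out-proper.** Adjacent vertices of $S$ have different values by Lemma 5, adjacent vertices of $H$ by the choice of $h$. An edge between $H$ and $S$ has one value at least $D$, by (12), and the other at most $D-1$, by Step 4.

**Step 6: the size of the values.** For $u\in H$, (12) and $a\ge1$ give $|f(u)|\le D+2r-1\le D+2a+2r-2=D'-1$. For $v\in V(S)$,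
$$-(D'-1)\le-d_G(v)\le f(v)\le D-1\le D'-1 .$$
Hence
$$\overleftrightarrow{\chi}(G)\le D'-1=(4q+4k+r)+2q-2=6(a+r)+4k+r-2=6a+7r+4k-2 .\qquad\blacksquare$$

With Theorem 1, Corollaries 2 and 3 are proved; in particular the conjecture is true.

## 8. Surfaces and minor-closed classes

Corollary 3 bounds $\overleftrightarrow{\chi}$ on every class of graphs of bounded degeneracy (equivalently, of bounded maximum average degree). Two consequences follow.

**Surfaces.** Let $g\ge1$ and $k=\left\lfloor\frac{5+\sqrt{1+24g}}2\right\rfloor$. By Heawood's theorem, graphs embeddable in a surface of Euler genus $g$ are $k$-degenerate. To recall why: a subgraph is again embeddable, so let $n$ and $\delta$ be its order and minimum degree. If $n\le2$, then $\delta\le1$. Otherwise it has at most $3n-6+3g$ edges, so $n\delta\le6n+6(g-2)$. For $g=1$ this gives $\delta\le5=k$. For $g\ge2$, $n\ge\delta+1$ gives $(\delta-6)(\delta+1)\le6(g-2)$, that is, $\delta^2-5\delta+6-6g\le0$, so $\delta\le\frac{5+\sqrt{1+24g}}2$. Hence $\overleftrightarrow{\chi}\le17k+5=O(\sqrt g)$.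

The order $\sqrt g$ is exact. By Ringel–Youngs, the complete graph on $\left\lfloor\frac{7+\sqrt{1+24g}}2\right\rfloor$ vertices embeds in the surface ($K_6$ for the Klein bottle), and $\overleftrightarrow{\chi}(K_n)\ge\lceil(n-1)/2\rceil$ by (1).

**Minor-closed classes.** Graphs without a $K_t$-minor have degeneracy $O(t\sqrt{\log t})$ (Kostochka; Thomason). A proper minor-closed class misses some graph, hence some $K_t$, so all its members are $K_t$-minor-free. Thus $\overleftrightarrow{\chi}$ is bounded on every proper minor-closed class.
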